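# Two profile directions in the singular blow-ups of functions of bounded deformation

## 1. The guess of a single profile direction

Zoom in on a displacement field at a point where its strain is singular. At a jump one sees a jump across a hyperplane, and the picture varies in one direction only. The answer one would first guess is that this is typical: at almost every singular point, whatever sequence of scales is used, the blow-up is a function of one linear variable, up to an affine map. These notes make the guess precise, test it, see how far it can be proved, and then show that it is false in every dimension $d\ge2$.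

**Definition 1 (bounded deformation).** A field $u\in \mathrm L^1_{\rm loc}(\mathbb R^d;\mathbb R^d)$ is in $\mathrm{BD}_{\rm loc}(\mathbb R^d)$ if its distributional symmetrized derivative $Eu=\frac12(Du+Du^T)$ is a locally finite $\mathbb R^{d\times d}_{\rm sym}$-valued Radon measure. We write $Eu=E^au+E^su$ for the Lebesgue decomposition with respect to $\mathcal L^d$, $|E^su|$ for the total variation measure (Frobenius norm $|\cdot|$ on matrices), and $a\odot b=\frac12(a\otimes b+b\otimes a)$. The density $\frac{\mathrm dE^su}{\mathrm d|E^su|}$ is called the polar; it has norm $1$ at $|E^su|$-a.e. point.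

For example, let $c\ne0$ and $u=c\,\mathbf 1_{\{x_1>0\}}$. Then $Du=(c\otimes e_1)\,\mathcal H^{d-1}$ on $\{x_1=0\}$, and $Eu=(c\odot e_1)\,\mathcal H^{d-1}$ there. The form $a\odot b$ is a real restriction: for $d=2$ one computes $\det(a\odot b)=-\frac14(a_1b_2-a_2b_1)^2\le0$, so the identity matrix is not of this form. We shall use $E(\phi c)=\nabla\phi\odot c$ for scalar $\phi$ and constant $c$, and $|c\odot c'|\le|c||c'|$.

**Definition 2 (tangent measures).** Let $T^{x_0,r}(y)=(y-x_0)/r$. For a Radon measure $\mu$ on $\mathbb R^d$, the set $\mathrm{Tan}(\mu,x_0)$ consists of all nonzero Radon measures $\sigma$ for which there are $r_k\downarrow0$ and $c_k>0$ with $c_k(T^{x_0,r_k})_\#\mu\overset{*}{\rightharpoonup}\sigma$ locally weakly* as Radon measures.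

For example, if $\mu=\theta\mathcal L^d$ with $\theta$ continuous and $\theta(x_0)>0$, then $r^{-d}(T^{x_0,r})_\#\mu=\theta(x_0+r\,\cdot)\mathcal L^d\overset{*}{\rightharpoonup}\theta(x_0)\mathcal L^d$, and $\mathrm{Tan}(\mu,x_0)$ is the set of positive multiples of $\mathcal L^d$. In general different sequences of scales can give essentially different tangent measures, and the whole talk is about this freedom.

The starting point is the following result, which we take from Guido De Philippis and Filip Rindler, "Fine properties of functions of bounded deformation -- an approach via linear PDEs", arXiv:1911.01356 (2019).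

**Known theorem (very good singular blow-ups).** Let $u\in\mathrm{BD}_{\rm loc}(\mathbb R^d)$. At $|E^su|$-a.e. $x_0$ the polar is of the form $\frac{\mathrm dE^su}{\mathrm d|E^su|}(x_0)=a\odot b$, and there exist $\sigma\in\mathrm{Tan}(|E^su|,x_0)$ and $w\in\mathrm{BD}_{\rm loc}(\mathbb R^d)$ with
$$Ew=(a\odot b)\sigma,\qquad w(x)=\eta\,G(x\cdot\xi)+A(x),$$
where $\{\xi,\eta\}=\{a,b\}$, $G\in\mathrm{BV}_{\rm loc}(\mathbb R)$ and $A:\mathbb R^d\to\mathbb R^d$ is affine.

So *some* tangent measure is good. The guess, stated as a conjecture in the same paper, is that all of them are.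

**Conjecture.** For $|E^su|$-a.e. $x_0$ and every $\sigma\in\mathrm{Tan}(|E^su|,x_0)$ there exist $w,\xi,\eta,G,A$ as above with $Ew=(a\odot b)\sigma$ and $w(x)=\eta\,G(x\cdot\xi)+A(x)$.

## 2. Measures that vary in one direction, and elementary facts on tangent sets

**Fact P.** If positive Radon measures $\sigma_k$ converge against every $\varphi\in C_c^\infty(\mathbb R^d)$, the limit is a positive Radon measure $\sigma$ and $\sigma_k\overset{*}{\rightharpoonup}\sigma$ locally. Indeed the limit is a positive distribution, hence a Radon measure. Testing with cutoffs bounds $\sigma_k(B_R)$ for each $R$. For $\varphi\in C_c(B_R)$ and a mollification $\varphi_\varepsilon\in C_c^\infty(B_{R+1})$ we have $|\sigma_k(\varphi)-\sigma_k(\varphi_\varepsilon)|\le\|\varphi-\varphi_\varepsilon\|_\infty\sup_k\sigma_k(B_{R+1})$, which is small uniformly in $k$.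

**Definition 3.** For a Radon measure $\nu$ on $\mathbb R$ and $0\ne\xi\in\mathbb R^d$, let $\nu^\xi$ be the Radon measure on $\mathbb R^d$
$$\langle\nu^\xi,\varphi\rangle=\int_{\mathbb R}R_\xi\varphi\,d\nu,\qquad R_\xi\varphi(s)=\frac1{|\xi|}\int_{\{\xi\cdot x=s\}}\varphi\,d\mathcal H^{d-1}.\tag{1}$$

If $\nu=g\,ds$, then $\nu^\xi=g(\xi\cdot x)\mathcal L^d$ by Fubini. If $\nu=\delta_0$ and $|\xi|=1$, then $\nu^\xi$ is $\mathcal H^{d-1}$ on $\xi^\perp$. Since $R_\xi\varphi\in C_c(\mathbb R)$ for $\varphi\in C_c(\mathbb R^d)$, the map $\nu\mapsto\nu^\xi$ is continuous for local weak* convergence. For $G\in\mathrm{BV}_{\rm loc}(\mathbb R)$ we have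
$$D[G(\xi\cdot x)]=\xi\,(DG)^\xi,\qquad E[\eta\,G(\xi\cdot x)]=(\eta\odot\xi)(DG)^\xi.\tag{2}$$
For smooth $G$ the first identity is the chain rule. In general mollify: $G_\varepsilon(\xi\cdot x)\to G(\xi\cdot x)$ in $\mathrm L^1_{\rm loc}$ and $(DG_\varepsilon)^\xi\overset{*}{\rightharpoonup}(DG)^\xi$. The second identity follows from the first.

**Lemma 1.** A positive Radon measure $\sigma$ on $\mathbb R^d$ satisfies $\partial_z\sigma=0$ for all $z\perp\xi$ if and only if $\sigma=\nu^\xi$ for a positive Radon measure $\nu$ on $\mathbb R$.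

*Proof.* If $\sigma=\nu^\xi$, then $R_\xi[\varphi(\cdot-tz)]=R_\xi\varphi$ for $z\perp\xi$, so $\sigma$ is invariant along $z$. Conversely, if $\partial_z\sigma=0$, then $\frac{d}{dt}\sigma(\varphi(\cdot-tz))=(\partial_z\sigma)(\varphi(\cdot-tz))=0$ for test functions, so $\sigma$ is invariant under translations along $\xi^\perp$. Write $x=s\,\xi/|\xi|^2+y$ with $s=\xi\cdot x$, $y\in\xi^\perp$. For fixed $0\le\varphi\in C_c(\mathbb R)$ the map $\rho\mapsto\sigma(\varphi(s)\rho(y))$ is a positive translation-invariant functional on $C_c(\xi^\perp)$, so it equals $c(\varphi)\int\rho\,d\mathcal H^{d-1}$. The map $c$ extends to a positive linear functional on $C_c(\mathbb R)$, that is, a positive Radon measure. Put $\nu=|\xi|c$. Then $\sigma$ and $\nu^\xi$ agree on products $\varphi(s)\rho(y)$, and linear combinations of such products are dense in $C_c(\mathbb R^d)$ with control of supports. $\square$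

**Adapted coordinates.** Let $a,b$ be linearly independent, $a',b'\in\operatorname{span}\{a,b\}$ the dual basis ($a\cdot a'=b\cdot b'=1$, $a\cdot b'=b\cdot a'=0$), and $N=\{a,b\}^\perp$. Write $x=sa'+tb'+x_N$, so $s=a\cdot x$, $t=b\cdot x$, and let $\Lambda x=(s,t,x_N)$. In these coordinates $\partial_s=\partial_{a'}$, $\partial_t=\partial_{b'}$. There is a constant $J>0$ with $\Lambda_\#\mathcal L^d=J\,\mathcal L^2\otimes\mathcal L^{d-2}$, and
$$\Lambda_\#\nu^a=J\,(\nu\otimes\mathcal L^1)\otimes\mathcal L^{d-2},\qquad \Lambda_\#\nu^b=J\,(\mathcal L^1\otimes\nu)\otimes\mathcal L^{d-2}.\tag{3}$$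
For $\nu=g\,ds$ this is clear; the general case follows by mollifying $\nu$, since all expressions are weak* continuous in $\nu$. (For $d=2$ the factor $\mathcal L^{d-2}$ is dropped.) Set
$$\mathcal T_{a,b}=\{\alpha^a+\beta^b:\ \alpha,\beta\ge0\text{ Radon measures on }\mathbb R\}\setminus\{0\}.$$

**Lemma 2.** Let $\mu\ge0$ be a Radon measure. The set $\mathrm{Tan}(\mu,x_0)$ is invariant under multiplication by positive constants and under push-forward by $D_\rho(y)=y/\rho$, $\rho>0$. If $\sigma_j\in\mathrm{Tan}(\mu,x_0)$ and $\sigma_j\overset{*}{\rightharpoonup}\sigma\ne0$, then $\sigma\in\mathrm{Tan}(\mu,x_0)$. In particular, if $f\mathcal L^d\in\mathrm{Tan}(\mu,x_0)$, then $f(\rho\,\cdot)\mathcal L^d\in\mathrm{Tan}(\mu,x_0)$ for all $\rho>0$.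

*Proof.* Multiply $c_k$ by a constant; respectively, note $T^{x_0,\rho r}=D_\rho\circ T^{x_0,r}$. For closedness choose a countable set $\{\varphi_i\}\subset C_c(\mathbb R^d)$ that contains, for each $m$, a cutoff equal to $1$ on $B_m$ and a sup-norm dense subset of $C_c(B_m)$. As in Fact P, convergence of positive measures against all $\varphi_i$ implies local weak* convergence. Pick inductively $r_j<\min(r_{j-1},1/j)$ and $c_j$ with $|c_j(T^{x_0,r_j})_\#\mu(\varphi_i)-\sigma_j(\varphi_i)|\le1/j$ for $i\le j$. Then $c_j(T^{x_0,r_j})_\#\mu\overset{*}{\rightharpoonup}\sigma$. The last claim follows from $(D_\rho)_\#(f\mathcal L^d)=\rho^df(\rho\,\cdot)\mathcal L^d$. $\square$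

The vectors $a,b$ are not determined by the polar: one may swap them or pass to $\lambda a,b/\lambda$. Nothing worse can happen.

**Lemma 3 (factorization).** If $a'\odot b'=\lambda\,a\odot b$ with $\lambda\ne0$ and $a,b\neq0$, then $\{\mathbb Ra',\mathbb Rb'\}=\{\mathbb Ra,\mathbb Rb\}$.

*Proof.* (Here $a',b'$ are arbitrary vectors; they are nonzero because $a\odot b\ne0$.) Evaluating the quadratic forms gives $(a'\cdot x)(b'\cdot x)=\lambda(a\cdot x)(b\cdot x)$ for all $x$, so the zero sets agree: $a'^\perp\cup b'^\perp=a^\perp\cup b^\perp$. A vector space over $\mathbb R$ is not a union of two proper subspaces, so a hyperplane contained in a union of two hyperplanes is one of them. Hence each of $a'^\perp,b'^\perp$ is one of $a^\perp,b^\perp$, and conversely. $\square$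

## 3. Jumps, single profiles, and sums of two singular profiles

**A jump.** For $u=c\,\mathbf 1_{\{x_1>0\}}$ and $x_0$ on $\{x_1=0\}$, the tangent measures of $|E^su|$ are the positive multiples of $\mathcal H^{d-1}$ on $\{x_1=0\}$, that is, $(\lambda\delta_0)^{e_1}$. A multiple of $u$ serves as $w$. The guess holds.

**A single profile.** Let $u=\eta\,G(\xi\cdot x)$ with $\xi,\eta\ne0$ and $DG=\nu\ge0$ singular. Then $|E^su|=|\eta\odot\xi|\,\nu^\xi$ is invariant along $\xi^\perp$, hence so is every rescaling and every weak* limit. By Lemma 1 every tangent measure at every point is some $\tilde\nu^\xi$, and by (2) the guess holds.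

**A sum of two profiles.** To break the guess one would try first to superpose two directions. Let $a,b$ be linearly independent with $|a\odot b|=1$, let $\alpha,\beta\ge0$ be nonzero singular measures on $\mathbb R$, and let $u=a\,G_1(b\cdot x)+b\,G_2(a\cdot x)$ with $DG_1=\beta$, $DG_2=\alpha$. By (2), $Eu=(a\odot b)\mu$ with $\mu=\alpha^a+\beta^b$ singular. Both directions are present, yet they do not meet at typical points. Put
$$Q_r(x_0)=\{|a\cdot(x-x_0)|<r,\ |b\cdot(x-x_0)|<r,\ |(x-x_0)_N|<r\},$$
and $s_0=a\cdot x_0$, $t_0=b\cdot x_0$, $I_r(s_0)=(s_0-r,s_0+r)$. By (3),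
$$\frac{\beta^b(Q_r(x_0))}{\alpha^a(Q_r(x_0))}=\frac{\beta(I_r(t_0))}{\alpha(I_r(s_0))}.$$
At $\alpha^a$-a.e. $x_0$, which by (3) means for $\alpha$-a.e. $s_0$ and $\mathcal L^1$-a.e. $t_0$, we have $\alpha(I_r(s_0))/r\to\infty$ and $\beta(I_r(t_0))/r\to0$ because both measures are singular. So the ratio tends to $0$. If $c_k(T^{x_0,r_k})_\#\mu\overset{*}{\rightharpoonup}\sigma$, then $c_k\mu(Q_{Rr_k}(x_0))$ is bounded in $k$ for each $R$, hence $c_k\beta^b(Q_{Rr_k}(x_0))\to0$, and $\sigma$ is a limit of rescalings of $\alpha^a$ alone. It is invariant along $a^\perp$, so the guess holds there, and symmetrically at $\beta^b$-a.e. point. The first attempt at a counterexample fails exactly here: the two singular measures separate, and at a typical point of one the other is invisible.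

## 4. The Saint-Venant relations and what they force

We now try to prove the guess: pass to the limit in the equations that a symmetrized derivative satisfies. This does not prove the conjecture, but it yields the following.

**Theorem B.** Let $d\ge1$, $u\in\mathrm{BD}_{\rm loc}(\mathbb R^d)$. For $|E^su|$-a.e. $x_0$, with polar $a\odot b$ at $x_0$, and every $\sigma\in\mathrm{Tan}(|E^su|,x_0)$:

1. if $a\parallel b$, then $\sigma=\nu^a$ and $w(x)=b\,G(a\cdot x)$, $DG=\nu$, satisfies $Ew=(a\odot b)\sigma$; the conjecture holds at such points;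
2. if $a\nparallel b$, then $\sigma\in\mathcal T_{a,b}$, and $(a\odot b)\sigma=Ew$ with $w=a\,G_1(b\cdot x)+b\,G_2(a\cdot x)$, where $G_1,G_2\in\mathrm{BV}_{\rm loc}(\mathbb R)$ are nondecreasing;
3. if $u\in\mathrm{BV}_{\rm loc}$, the conclusion of the conjecture holds.

For $d=1$ part 1 always applies, so the conjecture is (trivially) true for $d=1$.

**Step 1: the blow-up of $Eu$.** The purpose is to show that the rescalings of the whole measure $Eu$ converge to $(a\odot b)\sigma$. Let $\mu=|E^su|$ and $E^su=P\mu$. At $\mu$-a.e. $x_0$ the following hold: $P(x_0)=a\odot b$; $x_0$ is a $\mu$-Lebesgue point of $P$; and $|E^au|(B_r(x_0))/\mu(B_r(x_0))\to0$, by Besicovitch differentiation, since $|E^au|\perp\mu$. Fix such an $x_0$ and $\sigma=\lim c_k(T^{x_0,r_k})_\#\mu$. Testing with a cutoff shows that $c_k\mu(B_{Rr_k}(x_0))$ is bounded in $k$ for each $R$. For $\varphi\in C_c(B_R)$,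
$$\Big|\int\varphi\,d\big[c_k(T^{x_0,r_k})_\#(Eu-(a\odot b)\mu)\big]\Big|\le\|\varphi\|_\infty\,c_k\Big(\int_{B_{Rr_k}(x_0)}|P-P(x_0)|\,d\mu+|E^au|(B_{Rr_k}(x_0))\Big)\to0.$$
Hence
$$c_k(T^{x_0,r_k})_\#Eu\overset{*}{\rightharpoonup}e:=(a\odot b)\sigma.\tag{4}$$

**Step 2: the equations for $e$.** The purpose is to find linear equations that survive the limit. The measures on the left of (4) are the symmetrized derivatives of $c_kr_k^{d-1}u(x_0+r_k\,\cdot)$: differentiating produces a factor $r_k$, and the push-forward a factor $r_k^d$. If $e=Ew$, write $e(X,Y)=X^TeY=\frac12(\partial_Xw_Y+\partial_Yw_X)$ with $w_Y=w\cdot Y$. Then for all constant vectors $X,Y,Z,W$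
$$\partial_Z\partial_We(X,Y)+\partial_X\partial_Ye(Z,W)-\partial_X\partial_We(Z,Y)-\partial_Z\partial_Ye(X,W)=0.\tag{5}$$
Indeed twice the left side is
$$\partial_Z\partial_W\partial_Xw_Y+\partial_Z\partial_W\partial_Yw_X+\partial_X\partial_Y\partial_Zw_W+\partial_X\partial_Y\partial_Ww_Z-\partial_X\partial_W\partial_Zw_Y-\partial_X\partial_W\partial_Yw_Z-\partial_Z\partial_Y\partial_Xw_W-\partial_Z\partial_Y\partial_Ww_X,$$
where the terms cancel in pairs. For $d=2$, $X=Y=e_1$, $Z=W=e_2$ this is the familiar $\partial_{22}e_{11}+\partial_{11}e_{22}-2\partial_{12}e_{12}=0$. Equation (5) is linear and distributional, so it passes to the limit $e=(a\odot b)\sigma$, for which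
$$e(X,Y)=\tfrac12\big[(a\cdot X)(b\cdot Y)+(a\cdot Y)(b\cdot X)\big]\sigma .$$

**Lemma 4.** If $\sigma\ge0$ is a Radon measure and $\partial_z^2\sigma=0$, then $\partial_z\sigma=0$.

*Proof.* For $0\le\varphi\in C_c^\infty$ the function $t\mapsto\sigma(\varphi(\cdot-tz))$ has second derivative $(\partial_z^2\sigma)(\varphi(\cdot-tz))=0$, so it is affine; it is nonnegative on $\mathbb R$, so it is constant. Its derivative at $0$ is $-\sigma(\partial_z\varphi)=(\partial_z\sigma)(\varphi)$. Every $\varphi\in C_c^\infty$ is a difference of nonnegative ones, $\varphi=C\chi-(C\chi-\varphi)$ with a cutoff $\chi$ equal to $1$ on the support of $\varphi$ and $C$ large. $\square$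

**Step 3: part 1, parallel vectors.** Here (5) gives full invariance along $a^\perp$. Let $b=\lambda a$, so $a\odot b=\lambda\,a\otimes a$ with $\lambda\ne0$. In (5) take $X=Y=a/|a|^2$ and $Z=W\perp a$. Then $e(X,Y)=\lambda\sigma$ and the other three entries vanish, so $\lambda\partial_Z^2\sigma=0$. By Lemma 4, $\partial_Z\sigma=0$ for all $Z\perp a$, so $\sigma=\nu^a$ by Lemma 1. With $DG=\nu$ and $w=b\,G(a\cdot x)$, (2) gives $Ew=(b\odot a)\nu^a=(a\odot b)\sigma$. For $d=1$ there is no $Z$, and every positive $\sigma$ is some $\nu^a$.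

**Step 4: part 2, the equations in adapted coordinates.** The purpose is to reduce to a measure on $\mathbb R^2$ with one equation. With the dual basis of Section 2, $e(a',b')=\frac12\sigma$, $e(a',a')=e(b',b')=0$, and $e(\cdot,z)=0$ for $z\in N$. In (5), taking $X=a'$, $Y=b'$, $Z=W=z\in N$ gives $\frac12\partial_z^2\sigma=0$, so $\partial_z\sigma=0$ by Lemma 4. Taking $X=Y=a'$, $Z=W=b'$ gives $-\partial_{a'}\partial_{b'}\sigma=0$. The argument of Lemma 1, with $\mathbb R^2$ in place of $\mathbb R$, yields
$$\Lambda_\#\sigma=J\,\mathsf T\otimes\mathcal L^{d-2},\qquad \mathsf T\ge0\text{ a Radon measure on }\mathbb R^2,\qquad \partial_s\partial_t\mathsf T=0.$$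

**Step 5: splitting $\mathsf T$.** We show that $\mathsf T$ is a sum of a measure in $s$ and a measure in $t$. Recall that a distribution $U$ on $\mathbb R^2$ with $\partial_sU=0$ has the form $1\otimes\gamma$: fix $\rho\in C_c^\infty(\mathbb R)$, $\rho\ge0$, $\int\rho=1$; for a test function $\varphi$ the function $\varphi(s,t)-\rho(s)\int\varphi(s',t)\,ds'$ has zero integral in $s$ for every $t$, so it is $\partial_s$ of a test function and $U$ annihilates it; set $\gamma(\psi)=U(\rho\otimes\psi)$. Hence $\partial_t\mathsf T=1\otimes\gamma$. Every distribution on $\mathbb R$ has a primitive, so $\gamma=\beta'$ with $\beta\in\mathcal D'(\mathbb R)$. Then $\partial_t(\mathsf T-1\otimes\beta)=0$, so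
$$\mathsf T=\alpha\otimes1+1\otimes\beta,\qquad\alpha,\beta\in\mathcal D'(\mathbb R).$$
Testing with $\varphi\otimes\rho$ gives $\alpha(\varphi)=\mathsf T(\varphi\otimes\rho)-\beta(\rho)\int\varphi$, the difference of a positive Radon measure and a multiple of $\mathcal L^1$. So $\alpha$, and likewise $\beta$, is a signed Radon measure.

**Step 6: both summands can be made positive.** Write $\alpha=f\,ds+\alpha^{\rm s}$, $\beta=k\,dt+\beta^{\rm s}$ with $\alpha^{\rm s},\beta^{\rm s}$ singular, concentrated on null sets $S_1,S_2$. The three measures $(f(s)+k(t))\,ds\,dt$, $\alpha^{\rm s}\otimes\mathcal L^1$ and $\mathcal L^1\otimes\beta^{\rm s}$ are mutually singular: the second is concentrated on $S_1\times(\mathbb R\setminus S_2)$, the third on $(\mathbb R\setminus S_1)\times S_2$, the first on $(\mathbb R\setminus S_1)\times(\mathbb R\setminus S_2)$. Their sum is $\mathsf T\ge0$, so each is $\ge0$. Thus $\alpha^{\rm s},\beta^{\rm s}\ge0$ and $f(s)+k(t)\ge0$ for a.e. $(s,t)$. By Fubini, for a.e. $t$ we have $f\ge-k(t)$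 a.e.; hence $m:=\operatorname{ess\,inf}f$ is finite and $k+m\ge0$ a.e. Replacing $\alpha,\beta$ by $\alpha-m\,ds$, $\beta+m\,dt$ does not change $\mathsf T$ and makes both positive. By (3), $\sigma=\alpha^a+\beta^b\in\mathcal T_{a,b}$. With $DG_1=\beta$, $DG_2=\alpha$ and $w=a\,G_1(b\cdot x)+b\,G_2(a\cdot x)$, (2) gives $Ew=(a\odot b)(\beta^b+\alpha^a)=(a\odot b)\sigma$. Parts 1 and 2 are proved.

**Where this stops.** To get the conjecture one would have to exclude that both directions contribute. Lemma 4 removes pure second derivatives, but for the pair $a',b'$ the relations (5) only contain the mixed derivative $\partial_{a'}\partial_{b'}\sigma$. Every element of $\mathcal T_{a,b}$ gives a genuine symmetrized derivative, so no argument that uses only positivity and the equation for the limit can exclude, for instance,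
$$\sigma=\big(1+\tfrac14\cos2\pi(a\cdot y)+\tfrac14\cos2\pi(b\cdot y)\big)\mathcal L^d .$$
If a first-order relation is available, the difficulty disappears.

**Step 7: part 3, the case $u\in\mathrm{BV}_{\rm loc}$.** Here we blow up $Du$ and use that gradients are curl-free. By Alberti's rank-one theorem (Proc. Roy. Soc. Edinburgh A 123 (1993)), $D^su=(m\otimes n)|D^su|$ with $|m|=|n|=1$, where $(Du)_{ij}=\partial_ju_i$. Symmetrizing, $E^su=(m\odot n)|D^su|$, and
$$|m\odot n|^2=\tfrac14|m\otimes n+n\otimes m|^2=\tfrac12\big(1+(m\cdot n)^2\big)\ge\tfrac12 .$$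
So $\mu=|m\odot n|\,|D^su|$ and $D^su=Q\mu$ with $Q=m\otimes n/|m\odot n|$ bounded. As in Step 1, at $\mu$-a.e. $x_0$ (a $\mu$-Lebesgue point of $Q$ with $|D^au|(B_r(x_0))/\mu(B_r(x_0))\to0$) we get $c_k(T^{x_0,r_k})_\#Du\overset{*}{\rightharpoonup}Q(x_0)\sigma$. A limit of gradients is row-wise curl-free: $m_i(n_j\partial_l\sigma-n_l\partial_j\sigma)=0$ for all $i,j,l$, with $m,n$ taken at $x_0$. Since $m\ne0$, $n_j\partial_l\sigma=n_l\partial_j\sigma$. Multiplying by $n_jz_l$ and summing, $\partial_z\sigma=(n\cdot z)\partial_n\sigma=0$ for $z\perp n$. Also $a\odot b=m\odot n/|m\odot n|$ at $x_0$, so by Lemma 3 (valid also if $a\parallel b$) $n\parallel a$ or $n\parallel b$. If $n\parallel b$, then $\sigma=\nu^b$ by Lemma 1 and $w=a\,G(b\cdot x)$, $DG=\nu$, works; the case $n\parallel a$ is symmetric. This proves Theorem B. $\blacksquare$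

Step 7 is local: for $x_0\in\Omega$ it uses $u$ only on the balls $B_{Rr_k}(x_0)$, which lie in $\Omega$ for large $k$. So the conclusion of the conjecture also holds at $|E^su|$-a.e. point of a bounded open $\Omega$ whenever $u\in\mathrm{BV}(\Omega)$. For a general BD function this argument is not available, since $Du$ need not be a measure. A counterexample must therefore leave $\mathrm{BV}$.

## 5. Products of oscillations with small correctors

**Theorem A.** Let $d\ge2$ and let $a,b\in\mathbb R^d$ be linearly independent with $|a\odot b|=1$. There is $u\in\mathrm{BD}_{\rm loc}(\mathbb R^d)\cap\bigcap_{\alpha<1}C^{0,\alpha}_{\rm loc}$ with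
$$Eu=(a\odot b)\,\mu+g\,\mathcal L^d,$$
$g$ bounded and continuous, $\mu\ge0$ singular with $\operatorname{spt}\mu=\mathbb R^d$ (so $|E^su|=\mu$, with polar $\equiv a\odot b$), such that for every $x_0\in\mathbb R^d$ there is $\tau\in\mathbb R^2$ with
$$\sigma=\big(1+\tfrac14\cos2\pi(a\cdot y+\tau_1)+\tfrac14\cos2\pi(b\cdot y+\tau_2)\big)\mathcal L^d\in\mathrm{Tan}(|E^su|,x_0).$$
For this $\sigma$ there is no $w=\eta\,G(x\cdot\xi)+A(x)$ of the form in the conjecture with $Ew=(a\odot b)\sigma$.

Consequently the conjecture is false for every $d\ge2$.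

The sum of two profiles failed because the two directions lived at different points. To keep both directions at the same point with comparable weight, we *multiply*: start with density $1$ and at each stage multiply by $h=1+q(s)+p(t)$ at a much higher frequency $n_k$. On balls of radius about $1/n_k$ the earlier factors are almost constant, so the measure looks like $h$; the later factors average to $1$. The infinite product will be singular, because no Lebesgue point has an oscillating blow-up.

The price is that a product is no longer compatible. For $F=h(n_0z)h(n_1z)$ the expansion contains $q(n_0s)p(n_1t)$, whose mixed derivative $n_0n_1q'(n_0s)p'(n_1t)$ is not zero in general, so $F\,a\odot b$ violates (5) in general. But compatibility is required of $Eu$ and not of $E^su$, and an absolutely continuous part is invisible in the blow-up. We therefore solve the equation with an error: the corrector $\frac Fn[P(n\,b\cdot x)a+Q(n\,a\cdot x)b]$ with $P'=p$, $Q'=q$ produces $F\,(p+q)\,a\odot b$ plus a term of size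 $|\nabla F|/n$. All these errors together form a bounded continuous $g$.

The first two steps by hand: with $F_0=1$ the corrector $v_0=\frac1{n_0}[P(n_0b\cdot x)a+Q(n_0a\cdot x)b]$ satisfies $Ev_0=[p(n_0b\cdot x)+q(n_0a\cdot x)]\,a\odot b$ exactly. In the next step $F_1(z)=h(n_0z)$ has gradient of order $n_0$, and the error is of order $n_0/n_1$. Choosing $n_1\gg n_0$ makes it small.

**Step 1: choice of frequencies.** Fix $a,b$ as in Theorem A, put $\kappa=|a|+|b|$ and $Lx=(a\cdot x,b\cdot x)\in\mathbb R^2$. For $k\ge0$ let $p_k,q_k$ be smooth $1$-periodic mean-zero functions on $\mathbb R$ with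
$$h_k(s,t):=1+q_k(s)+p_k(t)>0 .$$
(For Theorem A all $h_k$ are equal; Section 8 needs them to vary.) Let $P_k,Q_k$ be the $1$-periodic mean-zero primitives of $p_k,q_k$, and
$$C_k=1+\|p_k\|_\infty+\|q_k\|_\infty+\|P_k\|_\infty+\|Q_k\|_\infty,\qquad\text{so }\|h_k\|_\infty\le C_k .$$
Define $F_0=1$ and $F_{k+1}(z)=F_k(z)\,h_k(n_kz)$ for $z\in\mathbb R^2$, with $n_k\in\mathbb N$. Each $F_k$ is smooth, positive and $\mathbb Z^2$-periodic. Put
$$M_k=1+\max F_k+\max|\nabla F_k|,\qquad m_k^*=\min_{j\le k}\min F_j\in(0,1].$$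
These depend only on $n_0,\dots,n_{k-1}$. With $n_{-1}:=1$ choose inductively
$$n_k\ge2^kC_kM_k\,n_{k-1}/m_k^*,\qquad n_k\ge(2^kC_kM_k)^{k+1}.\tag{6}$$
Then $n_k\ge n_{k-1}$ for all $k\ge0$, with strict inequality for $k\ge1$, and $n_k\to\infty$.

**Step 2: the correctors.** We add at each stage a small field whose symmetrized derivative turns $F_k$ into $F_{k+1}$, up to a small error. Let $u_0(x)=(b\cdot x)a$, so $Eu_0=a\odot b$, and $u_k=u_0+\sum_{j<k}v_j$ with
$$v_k(x)=\frac{F_k(Lx)}{n_k}\big[P_k(n_k\,b\cdot x)\,a+Q_k(n_k\,a\cdot x)\,b\big].$$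
Since $\nabla[P_k(n_kb\cdot x)]=n_kp_k(n_kb\cdot x)\,b$, and similarly for $Q_k$, the product rule gives
$$Ev_k=F_k(Lx)\big[p_k(n_kb\cdot x)+q_k(n_ka\cdot x)\big]\,a\odot b+g_k=(F_{k+1}-F_k)(Lx)\,a\odot b+g_k,\tag{7}$$
$$g_k=\tfrac1{n_k}\big[P_k(n_kb\cdot x)\,a+Q_k(n_ka\cdot x)\,b\big]\odot\nabla(F_k\circ L).$$
Hence $Eu_k=F_k(Lx)\,a\odot b+\sum_{j<k}g_j$.

**Step 3: convergence and regularity.** We check that $u=\lim u_k$ exists, is Hölder, and that the errors sum up. We have $|\nabla(F_k\circ L)|=|\partial_1F_k\,a+\partial_2F_k\,b|\le\kappa M_k$, so by (6)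
$$\|v_k\|_\infty\le\kappa C_kM_k/n_k\le\kappa2^{-k},\qquad\|g_k\|_\infty\le\kappa^2C_kM_k/n_k\le\kappa^22^{-k}.$$
So $u_k-u_0$ converges uniformly; let $u=\lim u_k$. Also $g:=\sum_kg_k$ converges uniformly to a bounded continuous function. For the Hölder bound,
$$\nabla v_k=\tfrac1{n_k}[P_ka+Q_kb]\otimes\nabla(F_k\circ L)+F_k(Lx)\,[p_k\,a\otimes b+q_k\,b\otimes a]$$
gives $\mathrm{Lip}(v_k)\le2\kappa^2C_kM_k$. From $|v_k(x)-v_k(y)|\le\min(2\|v_k\|_\infty,\mathrm{Lip}(v_k)|x-y|)$ we get, for $0<\alpha<1$,
$$[v_k]_{C^{0,\alpha}}\le2\|v_k\|_\infty^{1-\alpha}\,\mathrm{Lip}(v_k)^\alpha\le C\,C_kM_k\,n_k^{\alpha-1},$$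
with $C$ depending on $\kappa,\alpha$. If $(k+1)(1-\alpha)\ge1$, the second part of (6) gives $n_k^{1-\alpha}\ge2^kC_kM_k$, so the right side is $\le C2^{-k}$. Hence $u\in C^{0,\alpha}_{\rm loc}$ for every $\alpha<1$.

**Step 4: the limit measure.** In $\mathcal D'$, $F_k(Lx)\,a\odot b=Eu_k-\sum_{j<k}g_j\to Eu-g$. Contracting with $a\odot b$, which has norm $1$, we see that $F_k\circ L$ converges in $\mathcal D'$ to a distribution $\mu$. By Fact P, $\mu$ is a positive Radon measure and $F_k\circ L\,\mathcal L^d\overset{*}{\rightharpoonup}\mu$ locally. Therefore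
$$Eu=(a\odot b)\,\mu+g\,\mathcal L^d,\qquad u\in\mathrm{BD}_{\rm loc}(\mathbb R^d).\tag{8}$$

## 6. Zooming to the scale $1/n_k$ at an arbitrary point

**Lemma 5 (blow-ups at every point).** Let $x_0\in\mathbb R^d$, $c_k:=n_k^d/F_k(Lx_0)$, $\varphi\in C_c^1(\mathbb R^d)$. Then, with $C_\varphi$ independent of $k$ and $x_0$,
$$\Big|c_k\int\varphi(n_k(x-x_0))\,d\mu(x)-\int\varphi(y)\,h_k(Ly+n_kLx_0)\,dy\Big|\le C_\varphi2^{-k}.\tag{9}$$

*Proof.* Let $\operatorname{spt}\varphi\subset B_R$; the constant $C_\varphi$ may change from line to line.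

**Step 1: earlier factors are frozen.** We first replace $\mu$ by $F_{k+1}\circ L\,\mathcal L^d$. Substituting $x=x_0+y/n_k$,
$$n_k^d\int\varphi(n_k(x-x_0))F_{k+1}(Lx)\,dx=\int\varphi(y)\,F_k(Lx_0+Ly/n_k)\,h_k(Ly+n_kLx_0)\,dy .$$
For $|y|\le R$ we have $|Ly|\le\kappa R$, so by (6)
$$|F_k(Lx_0+Ly/n_k)-F_k(Lx_0)|\,\|h_k\|_\infty\le\kappa RM_kC_k/n_k\le\kappa R\,2^{-k}m_k^*\le\kappa R\,2^{-k}F_k(Lx_0).$$
Dividing by $F_k(Lx_0)$ gives (9) with $F_{k+1}\circ L\,\mathcal L^d$ in place of $\mu$.

**Step 2: later factors average out.** For $l>k$ put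
$$I_l:=n_k^d\int\varphi(n_k(x-x_0))(F_{l+1}-F_l)(Lx)\,dx=n_k^d\int\varphi(n_k(x-x_0))F_l(Lx)\big[p_l(n_lb\cdot x)+q_l(n_la\cdot x)\big]dx .$$
Since $p_l(n_lb\cdot x)=\frac1{n_l|b|^2}\,b\cdot\nabla[P_l(n_lb\cdot x)]$, and similarly for $q_l$ with $a$, we integrate by parts. The derivative falls on $\varphi(n_k(x-x_0))F_l(Lx)$, whose gradient is at most $(n_k\|\nabla\varphi\|_\infty+\kappa\|\varphi\|_\infty)M_l$ and which is supported in a ball of measure $n_k^{-d}|B_R|$. So
$$|I_l|\le|B_R|\,\tfrac{C_l}{n_l}\big(\tfrac1{|a|}+\tfrac1{|b|}\big)\big(n_k\|\nabla\varphi\|_\infty+\kappa\|\varphi\|_\infty\big)M_l\le C_\varphi\frac{C_lM_l\,n_{l-1}}{n_l}\le C_\varphi2^{-l}m_l^*\le C_\varphi2^{-l}F_k(Lx_0),$$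
because $1\le n_k\le n_{l-1}$ and $m_l^*\le\min F_k$. Dividing by $F_k(Lx_0)$, summing over $l>k$, and using $F_l\circ L\,\mathcal L^d\overset{*}{\rightharpoonup}\mu$, we obtain (9). $\square$

The division by $F_k(Lx_0)$, which may be tiny, is the reason for the factor $1/m_k^*$ in (6); it is what makes the lemma true at *every* point.

**Lemma 6.** (i) Suppose $h_k=h$ for all $k$ in an infinite set $K$, and $n_kLx_0\to\tau$ modulo $\mathbb Z^2$ along an infinite $K'\subset K$. Then $h(Ly+\tau)\mathcal L^d\in\mathrm{Tan}(\mu,x_0)$. By compactness of $\mathbb R^2/\mathbb Z^2$, such $K',\tau$ exist for every $x_0$.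

(ii) If some nonconstant $h$ equals $h_k$ for infinitely many $k$, then $\mu\perp\mathcal L^d$ and $\operatorname{spt}\mu=\mathbb R^d$. Consequently $E^su=(a\odot b)\mu$ and $|E^su|=\mu$.

*Proof.* (i) Let $r_k=1/n_k$. Since $h$ is continuous and periodic, $h(Ly+n_kLx_0)\to h(Ly+\tau)$ uniformly along $K'$. By (9), $c_k(T^{x_0,r_k})_\#\mu$ converges to $h(L\cdot+\tau)\mathcal L^d\ne0$ against all $C_c^1$ functions, hence locally weakly* by Fact P.

(ii) By (i), at every $x_0$ there is a tangent measure $h(L\cdot+\tau)\mathcal L^d$. So $x_0\in\operatorname{spt}\mu$, since otherwise $\mu$ would vanish near $x_0$ and have no tangent measure there. The density is nonconstant, because $L$ is onto. Write $\mu=\theta\mathcal L^d+\mu^{\rm s}$. At $\mathcal L^d$-a.e. $x_0$ we have $r^{-d}(T^{x_0,r})_\#\mu\overset{*}{\rightharpoonup}\theta(x_0)\mathcal L^d$ as $r\downarrow0$: take Lebesgue points of $\theta$ with $\mu^{\rm s}(B_r(x_0))/r^d\to0$. Suppose $\theta(x_0)>0$ at such a point and $c_k(T^{x_0,r_k})_\#\mu\overset{*}{\rightharpoonup}\sigma$.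 Testing with $0\le\varphi\in C_c$, $\varphi\not\equiv0$, shows that $c_kr_k^d\to\sigma(\varphi)/(\theta(x_0)\int\varphi)$. So every tangent measure at $x_0$ is a multiple of $\mathcal L^d$, a contradiction. Hence $\theta=0$ a.e. and $\mu$ is singular. By (8) and uniqueness of the Lebesgue decomposition, $E^su=(a\odot b)\mu$, and $|E^su|=|a\odot b|\,\mu=\mu$. $\square$

## 7. Failure of the single-profile form at every point

*Proof of Theorem A.* Take $h_k=h:=1+\frac14\cos2\pi s+\frac14\cos2\pi t\ge\frac12$ for all $k$. Section 5 gives the regularity of $u$ and the form of $Eu$. Lemma 6(ii) gives the singularity and full support of $\mu$, and Lemma 6(i) the tangent measure $\sigma$ at every $x_0$. It remains to show that $\sigma$ is not of single-profile form.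

Suppose $Ew=(a\odot b)\sigma$ with $w=\eta\,G(x\cdot\xi)+A(x)$. Whichever factorization of the polar is used, Lemma 3 shows that $\xi$ is a nonzero multiple of $a$ or of $b$. For $z\perp\xi$ the field $\partial_zw=\partial_zA$ is constant, so
$$(a\odot b)\,\partial_z\sigma=\partial_zEw=E(\partial_zw)=0,\qquad\text{i.e. }\partial_z\sigma=0.$$
If $\xi\parallel a$, choose $z$ with $a\cdot z=0$, $b\cdot z=1$; then $\partial_z\sigma=-\frac\pi2\sin2\pi(b\cdot y+\tau_2)\,\mathcal L^d\ne0$. If $\xi\parallel b$, choose $z$ with $b\cdot z=0$, $a\cdot z=1$; then $\partial_z\sigma=-\frac\pi2\sin2\pi(a\cdot y+\tau_1)\,\mathcal L^d\ne0$. Both cases are contradictory. $\blacksquare$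

Since $|E^su|=\mu\ne0$ and the conclusion of the conjecture fails at every $x_0$, the conjecture is false for every $d\ge2$. Two remarks place this next to the earlier results.

First, there is no conflict with the known theorem, and one can see a good tangent measure directly. Let $f$ be the density of $\sigma$. By Lemma 2, $f(\rho\,\cdot)\mathcal L^d\in\mathrm{Tan}(\mu,x_0)$ for every $\rho>0$, and as $\rho\downarrow0$ these measures converge to $f(0)\mathcal L^d$ with $f(0)\ge\frac12$. So $\mathcal L^d\in\mathrm{Tan}(\mu,x_0)$ at every $x_0$, and $(a\odot b)\mathcal L^d=Ew$ with $w=b\,(a\cdot x)$.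

Second, $u$ is not in $\mathrm{BV}(\Omega)$ for any nonempty bounded open $\Omega$. Otherwise, by the local form of Theorem B.3 noted in Section 4, at $\mu$-a.e. point of $\Omega$ every tangent measure would admit a $w$ as in the conjecture; since $\mu(\Omega)>0$, this contradicts Theorem A.

## 8. All sums of two one-directional measures at once

Theorem B.2 leaves the family $\mathcal T_{a,b}$. Nothing smaller is possible in general.

**Theorem C.** For $d\ge2$ and $a,b$ as in Theorem A there is $u\in\mathrm{BD}_{\rm loc}(\mathbb R^d)\cap\bigcap_{\alpha<1}C^{0,\alpha}_{\rm loc}$ with $Eu=(a\odot b)\mu+g\,\mathcal L^d$, $g$ bounded and continuous, $\mu\ge0$ singular with $\operatorname{spt}\mu=\mathbb R^d$ (so $|E^su|=\mu$), such that the polar is $\equiv a\odot b$ and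
$$\mathrm{Tan}(|E^su|,x_0)=\mathcal T_{a,b}\qquad\text{for }|E^su|\text{-a.e. }x_0 .$$

Let $\{H_i\}_{i\in\mathbb N}$ be the countable family of all functions $1+q(s)+p(t)>0$ with $p,q$ mean-zero $1$-periodic real trigonometric polynomials with rational coefficients. Choose $(h_k)$ so that for each $i$ the set $K_i$ of all $k$ with $h_k=H_i$ is infinite. Carry out Section 5 with these $h_k$ and let $u,\mu$ be the result. Lemma 6(ii) applies, so $u$ has the stated structure, and $\mathrm{Tan}(\mu,x_0)\subset\mathcal T_{a,b}$ for $\mu$-a.e. $x_0$ by Theorem B.2. It remains to prove the reverse inclusion.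

Lemma 6(i) gives $H_i(Ly+\tau)\mathcal L^d$ with a phase $\tau$ that we do not control. Step 3 removes the phase at $\mu$-a.e. point: a point whose rescaled phases $n_kLx_0$, $k\in K_i$, avoid a neighborhood of $0$ has lost a fixed fraction of the mass infinitely often. The first two steps prepare this.

**Step 1: averaging.** We need a quantitative form of "fast factors average out" on the torus $\mathbb T^2=\mathbb R^2/\mathbb Z^2$. For $\Phi\in C^1(\mathbb T^2)$, $\theta\in C(\mathbb T^2)$, $n\in\mathbb N$: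
$$\Big|\int_{\mathbb T^2}\Phi(z)\,\theta(nz)\,dz-\int\Phi\int\theta\Big|\le\frac{\sqrt2}n\,\|\nabla\Phi\|_\infty\|\theta\|_\infty .\tag{10}$$
Split $\mathbb T^2$ into $n^2$ squares $Q$ of side $1/n$, and let $\Phi_Q$ be the mean of $\Phi$ on $Q$. Then $\int_Q\theta(nz)\,dz=|Q|\int\theta$ and $|\Phi-\Phi_Q|\le\frac{\sqrt2}n\|\nabla\Phi\|_\infty$ on $Q$. Replace $\Phi$ by $\Phi_Q$ on each $Q$ and sum.

**Step 2: the measure on the torus.** We reduce statements about $\mu$ to statements about a measure on $\mathbb T^2$. Let $\psi\in C^1(\mathbb T^2)$. Apply (10) to $\Phi=\psi F_l$, $\theta=h_l$, $n=n_l$; since $\int h_l=1$ and by (6),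
$$\Big|\int\psi F_{l+1}-\int\psi F_l\Big|\le C_\psi M_lC_l/n_l\le C_\psi2^{-l}.$$
So $\int\psi F_l\,dz$ is Cauchy. With $\psi=1$ the masses are bounded, hence $F_l\,dz\overset{*}{\rightharpoonup}\bar\mu$ on $\mathbb T^2$ for a positive measure $\bar\mu$. Periodizing test functions, $F_l\,ds\,dt$ on $\mathbb R^2$ converges locally weakly* to the periodic lift $\tilde\mu$ of $\bar\mu$. Since $\Lambda_\#(F_l\circ L\,\mathcal L^d)=J\,(F_l\,ds\,dt)\otimes\mathcal L^{d-2}$, we get $\Lambda_\#\mu=J\,\tilde\mu\otimes\mathcal L^{d-2}$. So $\bar\mu(A)=0$ implies $\mu(\{x:Lx\in A+\mathbb Z^2\})=0$.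

**Step 3: recurrence of the phase.** The claim is that *for $\mu$-a.e. $x_0$ and every $i$ there is an infinite subset of $K_i$ along which $n_kLx_0\to0$ modulo $\mathbb Z^2$.*

Fix $i$, $k_0$, $\varepsilon\in(0,\frac12)$. Let $S=K_i\cap[k_0,\infty)$, and let $\chi\in C^\infty(\mathbb T^2;[0,1])$, $\chi\not\equiv0$, be supported in $\{\operatorname{dist}(z,\mathbb Z^2)<\varepsilon\}$. Put $\delta=\int\chi H_i$. Since $H_i>0$ has integral $1$ and $\chi$ vanishes on a nonempty open set, $\delta\in(0,1)$. Let
$$\Psi_l(z)=\prod_{k\in S,\,k<l}\big(1-\chi(n_kz)\big),\qquad\Phi_l=\Psi_lF_l .$$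
Then $\Phi_{l+1}(z)=\Phi_l(z)\,\theta_l(n_lz)$, where $\theta_l=(1-\chi)H_i$ if $l\in S$ (then $\int\theta_l=1-\delta$) and $\theta_l=h_l$ otherwise (then $\int\theta_l=1$). We have $\|\theta_l\|_\infty\le C_l$. Moreover $\|\nabla\Psi_l\|_\infty\le\sum_{k<l}n_k\|\nabla\chi\|_\infty\le l\,n_{l-1}\|\nabla\chi\|_\infty$, so
$$\|\nabla\Phi_l\|_\infty\le M_l\,(1+l\|\nabla\chi\|_\infty)\,n_{l-1}.$$
By (10) and (6),
$$\int\Phi_{l+1}\le\big(1-\delta\mathbf 1_S(l)\big)\int\Phi_l+e_l,\qquad e_l:=\sqrt2\,(1+l\|\nabla\chi\|_\infty)\,2^{-l}.\tag{11}$$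
Iterating from $l'$ gives $\int\Phi_l\le\prod_{j=l'}^{l-1}(1-\delta\mathbf 1_S(j))\int\Phi_{l'}+\sum_{j\ge l'}e_j$. Since $S$ is infinite, the product tends to $0$ as $l\to\infty$, so $\limsup_l\int\Phi_l\le\sum_{j\ge l'}e_j$ for every $l'$. Hence $\int\Phi_l\to0$.

Next we pass from $F_l$ to $\bar\mu$. For $j\ge l$, $\|\nabla(\Psi_lF_j)\|_\infty\le M_j(1+l\,n_{l-1}\|\nabla\chi\|_\infty)\le M_j(1+j\|\nabla\chi\|_\infty)n_{j-1}$, so (10) with $\theta=h_j$ gives $\int\Psi_lF_{j+1}\le\int\Psi_lF_j+e_j$. Letting $j\to\infty$,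
$$\int\Psi_l\,d\bar\mu\le\int\Phi_l+\sum_{j\ge l}e_j\ \longrightarrow\ 0\qquad(l\to\infty).$$
On the set $\{z:\operatorname{dist}(n_kz,\mathbb Z^2)\ge\varepsilon\ \text{for all }k\in S\}$ every $\Psi_l$ equals $1$, so this set is $\bar\mu$-null. Take the union over all $i$, all $k_0$ and $\varepsilon=1/3,1/4,\dots$. Off this $\bar\mu$-null set, for all $i,k_0,\varepsilon$ there is $k\in K_i$, $k\ge k_0$, with $\operatorname{dist}(n_kz,\mathbb Z^2)<\varepsilon$. By Step 2 the claim follows.

**Step 4: reduction to an approximation.** Let $x_0$ be as in Step 3. By Lemma 6(i) with $\tau=0$, $H_i(Ly)\mathcal L^d\in\mathrm{Tan}(\mu,x_0)$ for every $i$. By Lemma 2, $c\,H_i(Ly/M)\mathcal L^d\in\mathrm{Tan}(\mu,x_0)$ for all $c,M>0$, and weak* limits $\ne0$ of such measures belong to $\mathrm{Tan}(\mu,x_0)$. So it suffices to approximate any $\sigma=\alpha^a+\beta^b\in\mathcal T_{a,b}$ by measures $c\,H_i(Ly/M)\mathcal L^d$.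

**Step 5: the approximation.** We periodize over a long period, smooth, and shrink the period to $1$. For $j\in\mathbb N$ let $M=4j$, let $\rho_{1/j}$ be a standard mollifier at scale $1/j$, and let $\zeta_j\in C_c^\infty((-2j,2j);[0,1])$ with $\zeta_j=1$ on $[-j,j]$. Let $\tilde\alpha_j$ be $\frac1j$ plus the $M$-periodization of $\zeta_j\,(\alpha*\rho_{1/j})$, and define $\tilde\beta_j$ likewise. The translates in the periodization do not overlap, so on $[-j,j]$ we have $\tilde\alpha_j=\frac1j+\alpha*\rho_{1/j}$. Thus $\tilde\alpha_j,\tilde\beta_j$ are smooth, $M$-periodic, $\ge\frac1j$, and $\tilde\alpha_j\,ds\overset{*}{\rightharpoonup}\alpha$, $\tilde\beta_j\,dt\overset{*}{\rightharpoonup}\beta$. By continuity of $\nu\mapsto\nu^\xi$,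
$$\big(\tilde\alpha_j(a\cdot y)+\tilde\beta_j(b\cdot y)\big)\mathcal L^d\overset{*}{\rightharpoonup}\sigma .$$
Let $c_j>0$ be the sum of the means of $\tilde\alpha_j$ and $\tilde\beta_j$. Then
$$\frac{\tilde\alpha_j(Ms)+\tilde\beta_j(Mt)}{c_j}=1+q(s)+p(t)\ \ge\ \frac2{jc_j}$$
with $p,q$ smooth, $1$-periodic and mean-zero. The Fourier series of $p,q$ converge uniformly, so truncating them and replacing the coefficients by nearby rationals, we find mean-zero trigonometric polynomials with rational coefficients such that the total uniform error is at most $\frac1{jc_j}$. The resulting function is at least $\frac1{jc_j}>0$, so it is some $H_{i_j}$, and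
$$\big\|c_jH_{i_j}(L\cdot/M)-\tilde\alpha_j(a\cdot\;)-\tilde\beta_j(b\cdot\;)\big\|_\infty\le\tfrac1j .$$
Hence $c_jH_{i_j}(Ly/M)\mathcal L^d\overset{*}{\rightharpoonup}\sigma$, and $\sigma\in\mathrm{Tan}(\mu,x_0)$. This proves Theorem C. $\blacksquare$
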